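# Large treewidth without even holes, without $K_5$, and without the square of a path

## 1. The guess that every 2-forest is unavoidable

Take a graph with no even hole and no large clique, and suppose that its treewidth is enormous. Which graphs must it contain? The answer one first guesses is: every $K_4$-free chordal graph. We make this precise, see why nothing else can be on the list, and test the guess on small cases. It will pass all the early tests, and it is false.

All graphs are finite and simple. A graph $G$ *contains* $H$ if some induced subgraph of $G$ is isomorphic to $H$, and $G$ is *$H$-free* if it does not contain $H$.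

**Definition (holes and $k$-forests).** A *hole* is an induced cycle of length at least four; an *even hole* is a hole with an even number of vertices. A graph is *chordal* if it has no hole. For $k\ge1$, a *$k$-forest* is a $K_{k+2}$-free chordal graph.

So the $1$-forests are exactly the forests, and the $2$-forests are exactly the $K_4$-free chordal graphs. A running example is the square of a path. Let $P_k^2$ be the graph on $\{1,\dots,k\}$ with $i\sim j$ if and only if $1\le|i-j|\le2$. It is a 2-forest. In a cycle of length at least four, the smallest vertex $i$ has both its cycle-neighbors in $\{i+1,i+2\}$, and these two are adjacent, so the cycle has a chord. The smallest and largest elements of a clique differ by at most $2$, so there is no $K_4$.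

**Definition (the classes).** A graph is *(even-hole, $H$, $K_t$)-free* if it has no even hole and contains neither $H$ nor $K_t$. A class has *bounded treewidth* if some constant $c$ bounds the treewidth of all its members; here $c$ may depend on $t$ and $H$.

Recall that a tree decomposition of $G$ assigns to each node of a tree a bag of vertices, so that each edge lies inside some bag and the bags containing a given vertex form a non-empty subtree. Its width is the largest bag size minus one, and $\mathrm{tw}(G)$ is the minimum width. We need two textbook facts: treewidth does not increase when we pass to a minor, and $\mathrm{tw}(K_n)=n-1$. So a graph with a $K_n$-minor has treewidth at least $n-1$.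

Three results may be quoted.

* (i) (Alecu, Chudnovsky, Hajebi and Spirkl.) For every 2-forest $H$, the (even-hole, $H$, $K_4$)-free graphs have bounded treewidth.
* (ii) (Alecu, Chudnovsky, Hajebi and Spirkl.) For every $t\ge4$ and every forest $F$, the (even-hole, $\mathrm{cone}(F)$, $K_t$)-free graphs have bounded treewidth. Here $\mathrm{cone}(F)$ is $F$ plus one vertex adjacent to all of $F$.
* (iii) (Layered wheels; Sintiari and Trotignon.) For every $\ell\ge1$ there are (even-hole, $K_4$)-free graphs of arbitrarily large treewidth in which every induced subgraph on at most $\ell$ vertices is chordal.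

Result (iii) explains why only 2-forests are candidates. Let $t\ge4$ and suppose that every (even-hole, $K_t$)-free graph of large enough treewidth contains $H$. Take $\ell=|V(H)|$ in (iii). The graphs there are $K_4$-free, hence $K_t$-free, and some of them contain $H$, so $H$ is chordal and $K_4$-free. The guess is the converse. It is a conjecture from Sepehr Hajebi, "Chordal graphs, even-hole-free graphs and sparse obstructions to bounded treewidth", arXiv:2401.01299 (2024).

**Conjecture.** For every integer $t\ge4$ and every 2-forest $H$, (even-hole, $H$, $K_t$)-free graphs have bounded treewidth.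

Now the tests. If $H=K_2$, the graphs have no edges and treewidth at most $0$. If $H$ is the three-vertex path, every component is a complete graph on at most $t-1$ vertices, so the treewidth is at most $t-2$. If $H$ has no edges, Ramsey's theorem bounds the number of vertices. If $H$ is any forest, then $H$ is contained in $\mathrm{cone}(H)$, so $H$-free graphs are $\mathrm{cone}(H)$-free and (ii) applies. If $t=4$, the conjecture is exactly (i).

Next, squares of paths with $t\ge5$. We have $P_3^2=\mathrm{cone}(K_2)$. The graph $P_4^2$ is the cone over a three-vertex path. In $P_5^2$ the vertex $3$ is adjacent to all others, and $1,2,4,5$ induce the path $1\,2\,4\,5$, so $P_5^2$ is a cone over a path too. Result (ii) settles all three.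

At $P_6^2$ this argument stops. An induced subgraph of a cone over a forest either contains the cone vertex, and then has a vertex adjacent to all its others, or is a forest. The graph $P_6^2$ has a triangle, and its maximum degree is $4<5$. So it lies in no cone over a forest, and (ii) does not apply to it. The evidence for $t\ge5$ comes from cones only. We shall see that being almost a cone is a real restriction, and that eight vertices are enough to violate it.

## 2. Tufted cones, and the statements

**Definition (tufted cone).** A *tufted cone* is a graph obtained from $\mathrm{cone}(F)$, where $F$ is a tree with at least one edge, by adding any number (possibly zero) of pairwise non-adjacent vertices of degree two, each adjacent to exactly the two ends of some edge of $F$. The cone vertex is the *hub*.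

For example, $P_6^2$ is a tufted cone: take hub $3$ and $F=1\,2\,4\,5$; the vertex $6$ is adjacent to exactly the ends of the edge $45$. So is $P_7^2$: take hub $4$ and $F=2\,3\,5\,6$; then $1$ sits on the edge $23$ and $7$ sits on the edge $56$. But $P_8^2$ is not a tufted cone. In a tufted cone every vertex of degree at least $3$ is equal or adjacent to the hub. In $P_8^2$ the vertices $2$ and $7$ have degree $3$. Their distance is $3$, since each step changes the number by at most $2$ and the difference is $5$. So no vertex is equal or adjacent to both.

**Theorem 1.** For every $n\ge1$ there is an (even-hole, $P_8^2$, $K_5$)-free graph of treewidth at least $n-1$. Hence for every $t\ge5$ the (even-hole, $P_8^2$, $K_t$)-free graphs have unbounded treewidth, and the conjecture fails for every $t\ge5$.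

So the conjecture is false. It holds for $t=4$ by (i), and the single 2-forest $P_8^2$ is a counterexample for all $t\ge5$.

**Theorem 2.** For all $n\ge1$ and $\ell\ge2$ there is a graph $G_n=G_{n,\ell}$ such that

* (a) $G_n$ has no even hole, and every hole has more than $\ell$ vertices;
* (b) $G_n$ is $K_5$-free;
* (c) $\mathrm{tw}(G_n)\ge n-1$;
* (d) every 2-connected $K_4$-free chordal induced subgraph of $G_n$ on at least three vertices is a tufted cone.

Moreover $|V(G_{n,2})|\le57^n$, so $\mathrm{tw}(G_{n,2})\ge\log_{57}|V(G_{n,2})|-1$.

Recall that a *block* is a maximal connected subgraph without a cutvertex of its own. It is an induced subgraph, and it is $K_1$, $K_2$, or 2-connected on at least three vertices.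

**Corollary 3.** Let $t\ge5$ and let $H$ be a graph such that (even-hole, $H$, $K_t$)-free graphs have bounded treewidth. Then $H$ is a 2-forest and every block of $H$ is $K_1$, $K_2$ or a tufted cone. (No converse is claimed.)

**Theorem 2 implies Theorem 1.** The graph $P_8^2$ is a 2-forest. It is 2-connected, because after deleting one vertex, consecutive remaining numbers still differ by at most $2$. It is not a tufted cone. So by (d), $G_{n,2}$ does not contain it, and (a), (b), (c) give the rest. A $K_5$-free graph is $K_t$-free for all $t\ge5$. $\square$

**Theorem 2 implies Corollary 3.** By hypothesis every (even-hole, $K_t$)-free graph of large treewidth contains $H$, so $H$ is a 2-forest by (iii), as in Section 1. The graphs $G_{n,2}$ are (even-hole, $K_t$)-free of unbounded treewidth, so some $G_{n,2}$ contains $H$. A block of $H$ on at least three vertices is then a 2-connected $K_4$-free chordal induced subgraph of $G_{n,2}$, hence a tufted cone by (d). $\square$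

The rest of the lecture proves Theorem 2.

## 3. Layers, words, and the parity that a word must keep

The graphs are built in *layers*. The graph $G_n$ has vertex set $L_1\cup\dots\cup L_n$; each $L_i$ induces a path with a left-to-right order, and $L_1$ is a single vertex. We think of $L_{i+1}$ as lying below $L_i$. For $v\in L_i$ let $K(v)$ be the set of neighbors of $v$ in $L_1\cup\dots\cup L_{i-1}$. It will always be a clique with $|K(v)|\le3$. The *type* of $v$ is $|K(v)|$, and $v$ is *typed* if its type is at least $1$.

Each layer carries a fixed proper 2-coloring $\pi$ with values in $\mathbb Z/2$, the *parity*. So the distance of two vertices along a layer is congruent mod $2$ to the sum of their parities.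

Write $L=L_n$ and $L'=L_{n+1}$. The new path $L'$ is described by a word of *letters*. A letter $[S]$, with a prescribed parity, is realized by a vertex $z\in L'$ of that parity with $K(z)=S$; we call $S$ its *label*. Consecutive letters are at distance $\ell$ or $\ell+1$ on $L'$, whichever has the right parity. The first and last vertices of $L'$ are letters, and all other vertices of $L'$ are fillers of type $0$. An *occurrence* of $v\in V(G_n)$ is a vertex $z\in L'$ with $v\in K(z)$. Since $\ell\ge2$, we have the following.

> (T) Two adjacent vertices of a layer are not both typed; distinct letters are at distance at least $\ell$.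

For $L=p_1p_2\cdots p_k$ the word will be $A(p_1)B(p_1p_2)A(p_2)B(p_2p_3)\cdots A(p_k)$: a block $A(p)$ for each vertex, in which $p$ and the vertices of $K(p)$ occur, and a block $B(pq)$ for each edge of the path $L$, in which $p$ and $q$ occur. A subscript on a letter in $A(p)$, or in $B(pq)$ with $p$ left of $q$, is its parity relative to $\pi(p)$: add $\pi(p)$ to get the parity. We write $[pK]$ for $[\{p\}\cup K]$, and so on.

**The first three graphs.** From $L_1=\{v\}$ we use the word $[v]_0$, so $L_2$ is one vertex $p$ with $K(p)=\{v\}$. For this type 1 vertex, with $K=\{v\}$, we will use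
$$A(p)=[p]_0[p]_1[K]_1[pK]_0[K]_1[p]_1[p]_0 .$$
Take $\ell=2$. Then the letters stand at positions $0,3,5,8,11,13,16$ of a path with $17$ vertices. The new path meets a hole of $G_3$ in an interval. Indeed, the rest of the hole lies in $\{p,v\}$, and two intervals would force the cycle to pass $p$, an interval, $v$, another interval, with the chord $pv$. So a hole either uses only $p$, between consecutive occurrences of $p$; or only $v$, between consecutive occurrences of $v$; or both, along a switch from a letter $[p]$ to a letter $[v]$ with no occurrence of either in between. The occurrences of $p$ are at $0,3,8,13,16$, which gives holes of lengths $5,7,7,5$. Those of $v$ are at $5,8,11$, which gives $5,5$. The switches $3\to5$ and $11\to13$ give $5,5$. All holes are odd.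

This shows what a word must do: consecutive occurrences of the same vertex must be at odd distance, and a switch between adjacent vertices must be along an even distance. There is one more demand, and it is the one that hurts.

**The demand on the outermost occurrences.** Let $p<q$ in $L$ be consecutive occurrences of some $u$ in a higher layer, so $u\in K(p)\cap K(q)$ and no vertex of $L$ strictly between $p$ and $q$ is adjacent to $u$. In $G_n$ the vertex $u$ and the path from $p$ to $q$ form a hole, since $d_L(p,q)\ge2$ by (T); so $d_L(p,q)$ must be odd. One layer down, let $a$ be the last occurrence of $u$ in $A(p)$ and $b$ the first in $A(q)$. There is no occurrence of $u$ between them, so $u$ and the path of $L'$ from $a$ to $b$ form a hole of length $d_{L'}(a,b)+2$, and $d_{L'}(a,b)$ must be odd as well. This is the case if $a$ has parity $\pi(p)+1$ and $b$ has parity $\pi(q)+1$, since then $d_{L'}(a,b)\equiv\pi(p)+\pi(q)\equiv d_L(p,q)$. It fails if exactly one of these two parities is changed.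

So we want the first and the last occurrence of $u$ in $A(p)$ to have the same parity $\pi(p)+1$. The sensible first attempt is a word with the labels $\{p\}$ and $K(p)$ only, for instance
$$[p]_0[p]_1[K]_1[K]_0[p]_0 .$$
Occurrences alternate and the switches have parities $11$ and $00$, as they should. But the last $[K]$ has parity $0$ instead of $1$. This is not bad luck.

**Lemma 4.** Let $v\in K(p)$, and let $A(p)$ be a word whose labels are subsets of $\{p\}\cup K(p)$, which begins and ends with $[p]$ and in which $v$ occurs. Suppose that the occurrences of $p$ in it alternate in parity, that those of $v$ do too, and that two letters have equal parity whenever one contains $p$ but not $v$, the other contains $v$ but not $p$, and no letter between them contains $p$ or $v$. If no letter of $A(p)$ contains both $p$ and $v$, then the first and last occurrences of $v$ in $A(p)$ have opposite parities.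

**Proof.** Delete all letters containing neither $p$ nor $v$, and consider a maximal run of letters containing $v$. It is preceded by an occurrence of $p$, of parity $\alpha$ say, and followed by the next occurrence of $p$, of parity $\alpha+1$. So the run starts with parity $\alpha$ and ends with parity $\alpha+1$. As it alternates, its length is even. Hence the total number of occurrences of $v$ is even, and since they alternate, the first and last differ. $\square$

For types 1 and 2 the cure is the middle letter $[pK]_0$ seen above. For type 3 the letter $[pK]$ would have a label of size $4$ and create a $K_5$. The short word displayed just before Lemma 4 cannot be used for type 3 instead. Let $z\in L_3$ be the vertex with label $\{p,v\}$. Its word (type 2, $K=\{p,v\}$) contains $[zK]_0[K]_1$. So $L_4$ contains a type 3 vertex $p'$ followed by a type 2 vertex $q'$, both adjacent to $v$, at odd distance, with no letter between them. With the short word at $p'$ and the type 2 word at $q'$, the last occurrence of $v$ in $A(p')$ has parity $\pi(p')$ and the first in $A(q')$ has parity $\pi(q')+1$. Their distance is even, and together with $v$ the path between them is an even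 hole in the fifth layer graph.

**Splitting $K$.** Lemma 4 also shows the way out. For a type 3 vertex $p$, each $v\in K(p)$ must share a letter with $p$, but not all of them in the same letter. So we write $K(p)=E\cup\{x\}$ with $|E|=2$ and use two mixed letters, $[pE]$ and $[px]$. How to choose $E$ is irrelevant for $K_5$, but it is decisive for part (d). We shall remember for each vertex $c$ of type at least $2$ a designated pair $e(c)\subseteq K(c)$, and take $E=e(p)$, so that a letter containing $p$ and one vertex of $e(p)$ contains both. Then an edge from $p$ to a vertex of $e(p)$ has few common neighbors that do not complete a $K_4$, and this limits how triangles can be glued along edges. If only labels of size at most $2$ were allowed, this would be impossible already in type 2: by Lemma 4 one would need letters $[py]$ and $[py']$ that separate the pair $K(p)=\{y,y'\}$.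

## 4. The words and the designated pairs

Here is the complete construction. Edges inside a layer are *path edges*; all other edges are *vertical*, with a *lower* end (larger layer index) and an *upper* end. Each vertex $c$ of type at least $2$ has a designated pair $e(c)\subseteq K(c)$. If $c$ has type 2, then $K(c)=e(c)$. If $c$ has type 3, then $K(c)=e(c)\cup\{x(c)\}$.

**Definition (weak and strong).** A vertical edge $cy$ with lower end $c$ is *weak* if $c$ has type at least $2$ and $y\in e(c)$. All other edges are *strong*. These are the path edges, the edges $cv$ with $c$ of type 1 and $K(c)=\{v\}$, and the edges $c\,x(c)$.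

We maintain the following.

> (∗) If $c$ has type at least $2$, then $e(c)$ is a strong edge. If $c$ has type $3$, then $x(c)$ has type at least $2$ and $e(x(c))=e(c)$.

The layer $L_1$ is a single vertex of type 0. Given $G_n$, the blocks of the word for $L'=L_{n+1}$ are as follows, with $K=K(p)$.

* Type 0: $A(p)=[p]_0$.
* Type 1 or 2: $A(p)=[p]_0[p]_1[K]_1[pK]_0[K]_1[p]_1[p]_0$.
* Type 3, with $E=e(p)$ and $x=x(p)$:
$$A(p)=[p]_0[p]_1[K]_1[x]_0[pE]_0[E]_1[px]_1[p]_0[K]_0[K]_1[p]_1[p]_0 .$$
* A path edge $pq$ of $L$, $p$ left of $q$: $B(pq)=[p]_1[q]_1[pq]_0[q]_1[p]_1[p]_0[q]_0$, all parities relative to $\pi(p)$.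

All labels are cliques of size at most $3$. The designated data of the new letters of size at least $2$ are these.

* $[pq]$ has $e=\{p,q\}$, a path edge, hence strong.
* If $p$ has type 1 and $K=\{v\}$, then $[pK]$ has $e=\{p,v\}$, which is strong.
* If $p$ has type 2, then $[K]$ has $e=e(p)$, and $[pK]$ has $e=e(p)$ and $x=p$.
* If $p$ has type 3, then $[K]$ has the same $e$ and $x$ as $p$; $[pE]$ has $e=e(p)$ and $x=p$; $[E]$ has $e=e(p)$; and $[px]$ has $e=\{p,x(p)\}$, which is strong.

**(∗) persists.** The new pairs $e$ are strong, either as indicated or because $e(p)$ is strong by (∗). Where $x=p$, the vertex $p$ has type at least $2$ and $e(p)$ is the pair chosen. For $[K]$ with $p$ of type 3, (∗) for $p$ says exactly what is needed.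

**A small example.** In the notation of Section 3, $z=[pv]\in L_3$ has $e(z)=\{p,v\}$. In $L_4$ there is a letter $c$ with label $\{z,p,v\}$, with $e(c)=\{p,v\}$ and $x(c)=z$. In the $K_4$ on $\{c,z,p,v\}$ the edges $pv$ and $cz$ are strong and the other four are weak.

## 5. Cliques, treewidth, size, and the shape of a hole

**Lemma 5.** Let $X$ be a clique of $G_n$ with $|X|\ge3$. The lowest layer meeting $X$ contains exactly one vertex $c$ of $X$, and $X\subseteq\{c\}\cup K(c)$. Hence $|X|\le4$, so (b) holds; and every triangle consists of a vertex $c$ and two vertices of $K(c)$.

**Proof.** A path has no triangle, so at most two vertices of $X$ are in the lowest layer. If there were two, they would be adjacent on the path, and both adjacent to a third vertex of $X$ in a higher layer; then both would be typed, contradicting (T). So there is one, $c$, and all others are neighbors of $c$ in higher layers. $\square$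

**Lemma 6.** (c) holds, and $|V(G_{n,2})|\le57^n$.

**Proof.** Every $v\in L_i$ has a neighbor in every later layer. In $L_{i+1}$ this holds because $A(v)$ contains $[v]$. If $p\in L_j$ with $j>i$ has $v\in K(p)$, then $A(p)$ contains $[K(p)]$, which gives a neighbor of $v$ in $L_{j+1}$. So the $n$ layers are disjoint connected sets with an edge between any two. Contracting each gives a $K_n$-minor, and $\mathrm{tw}(G_n)\ge n-1$.

For $\ell=2$ there are at most $12+7=19$ letters per vertex of $L$, and consecutive letters are at distance at most $3$, so $|L_{n+1}|\le57|L_n|$. With $|L_1|=1$ we get $|V(G_{n,2})|\le\sum_{i=0}^{n-1}57^i\le57^n$. Hence $n\ge\log_{57}|V(G_{n,2})|$, and the last inequality of Theorem 2 follows from (c). $\square$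

The next lemma describes how a hole enters and leaves its lowest layer.

**Lemma 7.** Let $C$ be a hole, let $L'$ be the lowest layer it meets, and let $Q$ be a component of $C\cap L'$. Then $Q$ is a subpath of $L'$ with two distinct ends. For each end $a$, the set $K(a)\cap V(C)$ consists of exactly one vertex. For each interior vertex $z$ of $Q$, $K(z)\cap V(C)=\emptyset$. Both ends are letters, $|Q|\ge\ell+1$, and every hole has more than $\ell$ vertices.

**Proof.** As $L'$ is a path, $C\not\subseteq L'$. So $Q$ is a subpath of $C$ and of $L'$. Every $C$-neighbor of a vertex of $Q$ outside $Q$ lies in a higher layer, and since $C$ is induced, all neighbors in $V(C)$ of a vertex of $C$ are its two $C$-neighbors. If $Q$ were a single vertex $a$, both its $C$-neighbors would lie in the clique $K(a)$, so $C$ would be a triangle. So the ends are distinct. Each end has one $C$-neighbor in $Q$ and one outside, and interior vertices have both in $Q$. The ends are typed, hence distinct letters, at distance at least $\ell$ by (T). $\square$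

## 6. Where a vertex occurs, and with which parity

From here to the end of Section 7, $L=L_n$, $L'=L_{n+1}$, and $\mathrm{par}$ is the parity on $L'$. For $p\in L$ let $p^-,p^+$ be its left and right neighbors on $L$, if they exist. Let $\mathrm{first}(p)$ and $\mathrm{last}(p)$ be its first and last occurrences, and $I(p)$ the subpath of $L'$ between them. We write $X<Y$ for "$X$ is left of $Y$", in $L$ or in $L'$. When blocks are compared, $A(p)$ stands for its set of letters; note that $A(p)\subseteq I(p)$, because $A(p)$ begins and ends with $[p]$. The facts below are all that the next section uses.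

**(O) Order.** Labels in $B(pq)$ are subsets of $\{p,q\}$; labels in $A(p)$ are subsets of $\{p\}\cup K(p)$. So $p\in L$ occurs only in $B(p^-p)$, $A(p)$, $B(pp^+)$. If $p^-$ exists, then $\mathrm{first}(p)\in B(p^-p)$; otherwise it is the first letter of $A(p)$. If $p^+$ exists, then $\mathrm{last}(p)\in B(pp^+)$; otherwise it is the last letter of $A(p)$. Consequently, for $r<s$ in $L$:

* $I(r)<A(s)$ and $A(r)<I(s)$;
* if $r\not\sim s$, then $I(r)<A(r^+)<I(s)$ and $I(r)<A(s^-)<I(s)$;
* $\mathrm{first}(r)$ is left of $B(rr^+)$, hence left of $\mathrm{first}(s)$; and $\mathrm{last}(s)$ is right of $B(s^-s)$, hence right of $\mathrm{last}(r)$.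

**(P1) Alternation.** The parities of the occurrences of $p\in L$ alternate along $L'$, and $\mathrm{par}(\mathrm{first}(p))=\mathrm{par}(\mathrm{last}(p))=\pi(p)$. For $v\in K(p)$, the occurrences of $v$ in $A(p)$ alternate in parity.

**(P2) Switches at one vertex.** Let $u\ne w$ be in $\{p\}\cup K(p)$ and $a,b\in I(p)$. Let $a$ be an occurrence of $u$ but not of $w$, and $b$ an occurrence of $w$ but not of $u$, with no occurrence of $u$ or $w$ strictly between. Then $\mathrm{par}(a)=\mathrm{par}(b)$.

**(P3) Switches at a path edge.** Let $pq$ be a path edge of $L$. If one of $a,b$ is an occurrence of $p$ but not of $q$, the other is an occurrence of $q$ but not of $p$, and no occurrence of $p$ or $q$ lies strictly between, then $\mathrm{par}(a)=\mathrm{par}(b)$. Moreover, for $p<q$, $\mathrm{last}(p)$ and $\mathrm{first}(q)$ are labeled exactly $\{p\}$ and $\{q\}$.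

**(P4) Outermost letters.** If $p$ is typed, the first and the last letter of $A(p)$ meeting $K(p)$ are distinct, are labeled exactly $K(p)$, and have parity $\pi(p)+1$. Denote them by $f_K(p)$ and $l_K(p)$. The part of $A(p)$ before $f_K(p)$ is $[p]_0[p]_1$, and the part after $l_K(p)$ is $[p]_1[p]_0$. In particular $f_K(p)$ and $l_K(p)$ are the first and last occurrence in $A(p)$ of every member of $K(p)$.

**Verification.** (O) is read off the words: in $B(pq)$ the first occurrence of $q$ is the second letter and the last occurrence of $p$ is the sixth. For the rest we use the type 3 word in table form.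

| letter | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|
| label | $p$ | $p$ | $K$ | $x$ | $pE$ | $E$ | $px$ | $p$ | $K$ | $K$ | $p$ | $p$ |
| parity | 0 | 1 | 1 | 0 | 0 | 1 | 1 | 0 | 0 | 1 | 1 | 0 |

For (P1), take parities relative to $\pi(p)$. In $B(p^-p)$ the vertex $p$ occurs in letters $2,3,4,7$, with parities $1,0,1,0$ relative to $\pi(p^-)$, that is, $0,1,0,1$ relative to $\pi(p)$. In $A(p)$ the parities are $0$ for type 0; $0,1,0,1,0$ for types 1 and 2; and $0,1,0,1,0,1,0$ for type 3 (letters $1,2,5,7,8,11,12$). In $B(pp^+)$ they are $1,0,1,0$ (letters $1,3,5,6$). So the whole sequence alternates, and it starts and ends with $0$ whether or not $p^-$ and $p^+$ exist. For $v\in K(p)$ in types 1 and 2 we get $1,0,1$. In type 3, $v\in E$ occurs in letters $3,5,6,9,10$ with parities $1,0,1,0,1$, and $x$ in letters $3,4,7,9,10$ with parities $1,0,1,0,1$.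

For (P2), at least one of $u,w$ is in $K(p)$, and within $I(p)$ members of $K(p)$ occur only in $A(p)$. Since $A(p)$ begins and ends with $[p]$, both $a$ and $b$ lie in $A(p)$. In types 1 and 2 the only switches between $p$ and a member of $K$ are $[p]_1[K]_1$ and $[K]_1[p]_1$, and in type 2 the two members of $K$ occur together. In type 3:

* between $p$ and a member of $E$, the switches are $2\to3$, $6\to7$, $8\to9$, $10\to11$, with parities $11,11,00,11$;
* between $p$ and $x$, they are $2\to3$, $4\to5$, $8\to9$, $10\to11$, with parities $11,00,00,11$;
* between a member of $E$ and $x$, they are $4\to5$, $6\to7$, with parities $00,11$;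
* the two elements of $E$ always occur together.

For (P3), the relevant stretch, relative to $\pi(p)$, is $\cdots[p]_0\,|\,[p]_1[q]_1[pq]_0[q]_1[p]_1[p]_0[q]_0\,|\,[q]_1\cdots$. The switches are from letter $1$ to $2$, from $4$ to $5$ and from $6$ to $7$ of $B(pq)$, with parities $11,11,00$. Here $\mathrm{last}(p)$ is letter $6$ and $\mathrm{first}(q)$ is letter $2$. For (P4), the letters are numbers $3$ and $5$ in types 1 and 2, and numbers $3$ and $10$ in type 3. $\square$

**Reversal.** The statements (T), (O), (P1)–(P4) remain true as a list when left and right are exchanged in both $L$ and $L'$, with $\mathrm{first}$ and $\mathrm{last}$, and $f_K$ and $l_K$, exchanged. The words themselves are not symmetric, but Section 7 uses only these statements. "Symmetrically" refers to this reversal.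

## 7. Lifting a hole into the layer above

We prove (a) by induction on $n$. The graph $G_1$ has no hole. Assume that $G_n$ has no even hole and suppose that $G_{n+1}$ has one. Choose an even hole $C$ of $G_{n+1}$ with $|C\cap L'|$ minimum. Then $C\cap L'\ne\emptyset$, so Lemma 7 applies with $L'$. The plan is to take one component $Q$ of $C\cap L'$ and replace it by a path in $L$, to get an even hole with fewer vertices in $L'$.

**Step 1. Fixing notation: every end of a component gets a home in $L$.** Let $Q$ be any component of $C\cap L'$, with left end $a$ and right end $b$. By Lemma 7, $a\ne b$, $K(a)\cap V(C)=\{u\}$ and $K(b)\cap V(C)=\{w\}$ for some $u,w$, and $K(z)\cap V(C)=\emptyset$ for interior $z$. We say that $a$ is *attached* to $u$, and $b$ to $w$. The *home* of $(a,u)$ is $u$ if $u\in L$. If $u\notin L$, then the label of $a$ is not a subset of $L$, so by (O) $a$ lies in a unique $A(p)$, and the home is this $p$; then $u\in K(p)$. Let $p$ be the home of $(a,u)$ and $q$ the home of $(b,w)$. So $u\in\{p\}\cup K(p)$ and $w\in\{q\}\cup K(q)$; if $u\ne p$ then $a\in A(p)$, and if $w\ne q$ then $b\in A(q)$. In all cases $a\in I(p)$ and $b\in I(q)$. Members of $K(p)$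 or $K(q)$ are never in $L$.

**Step 2. Short holes are odd, by the local parity rules.**

**Claim 8.** $p\ne q$, and it is not the case that $u=p$, $w=q$ and $pq$ is a path edge.

**Proof.** Suppose $p=q$. Then $u,w$ are in the clique $\{p\}\cup K(p)$. If $u=w$, then $C=Q+u$, and $a,b$ are consecutive occurrences of $u$; if $u\in K(p)$ they both lie in $A(p)$. By (P1), $d_{L'}(a,b)$ is odd, so $|C|=d_{L'}(a,b)+2$ is odd. If $u\ne w$, then $u\sim w$ and $C=Q+u+w$. Here $a$ is an occurrence of $u$ but not of $w$, $b$ of $w$ but not of $u$, and neither occurs between. By (P2), $d_{L'}(a,b)$ is even, so $|C|=d_{L'}(a,b)+3$ is odd. If $u=p$, $w=q$ and $p\sim q$, then again $C=Q+u+w$, and (P3) in place of (P2) gives that $|C|$ is odd. Each case contradicts that $C$ is even. $\square$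

**Step 3. Locating the ends of $Q$ exactly.** The purpose is to know the parities of $a$ and $b$, and to know that $C$ avoids the part of $L$ that we want to use.

**Claim 9.** (1) $p<q$. (2) For every $r\in L$ with $p<r<q$, $(\{r\}\cup K(r))\cap V(C)=\emptyset$. (3) If $u=p$, then $a=\mathrm{last}(p)$. If $u\in K(p)$, then $a=l_K(p)$, $K(p)\cap V(C)=\{u\}$ and $p\notin V(C)$. (4) Symmetrically, if $w=q$, then $b=\mathrm{first}(q)$. If $w\in K(q)$, then $b=f_K(q)$, $K(q)\cap V(C)=\{w\}$ and $q\notin V(C)$.

**Proof.** (1) Suppose $q<p$. If $p\not\sim q$, then $I(q)<I(p)$ by (O), so $b<a$, a contradiction. Let $q=p^-$. By Claim 8, $u\in K(p)$ or $w\in K(q)$. If $u\in K(p)$, then $a\in A(p)>I(q)\ni b$. If $w\in K(q)$, then $b\in A(q)<I(p)\ni a$. Both give $b<a$, a contradiction.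

(2) By (O), $a\in I(p)<A(r)<I(q)\ni b$. So all letters of $A(r)$ are interior vertices of $Q$, and $r$ and all members of $K(r)$ occur in $A(r)$.

(3) Let $u=p$. Then $\mathrm{last}(p)<b$: if $q\ne p^+$ this follows from $I(p)<I(q)$; if $q=p^+$, then $w\in K(q)$ by Claim 8, so $b\in A(q)>I(p)$. Thus $a\le\mathrm{last}(p)<b$. No interior vertex of $Q$ is an occurrence of $p\in V(C)$, so $a=\mathrm{last}(p)$. Now let $u\in K(p)$. Then $a\in A(p)$ and $b\in I(q)>A(p)$, so every letter of $A(p)$ right of $a$ is interior to $Q$. Hence $a$ is the last occurrence of $u$ in $A(p)$, that is, $a=l_K(p)$ by (P4). Its label is $K(p)$, so $K(p)\cap V(C)=\{u\}$. The later letters $[p]$ of $A(p)$ are interior to $Q$, so $p\notin V(C)$. Part (4) is the reversal of (3). $\square$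

Claims 8 and 9 hold for every component of $C\cap L'$. In particular, in any component, a left end attached to $s\in L$ is $\mathrm{last}(s)$, and a right end attached to $s\in L$ is $\mathrm{first}(s)$. This will be used several times.

**Step 4. The parity of the replacement.** Fix one component $Q$, with $a,b,u,w,p,q$ as above. Let $\varepsilon=0$ if $u=p$ and $\varepsilon=1$ otherwise; let $\delta=0$ if $w=q$ and $\delta=1$ otherwise. Let $R$ be the subpath of $L$ from $p$ to $q$, and put
$$\lambda=d_{L'}(a,b)+2,\qquad \rho=\varepsilon+d_L(p,q)+\delta .$$
By Claim 9, (P1) and (P4), $\mathrm{par}(a)=\pi(p)+\varepsilon$ and $\mathrm{par}(b)=\pi(q)+\delta$. Hence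
$$\lambda\equiv\rho\pmod2. \tag{1}$$
Let $c_0c_1\cdots c_m$ be the path $C\setminus Q$, with $c_0=u$ and $c_m=w$ (possibly $m=0$). It is an induced path, and $|C|=m+\lambda$.

The first thing to try is to replace $Q$ by $R$, joining $p$ to $u$ if $u\ne p$, and $q$ to $w$ if $w\ne q$. The resulting closed walk has length $m+\rho\equiv|C|$, which is even, and it uses less of $L'$. It is a hole unless it has a chord. The inner vertices of $R$ cause no trouble (Step 5). But $p$ may. If $u\in K(p)$, the hole $C$ may arrive along another component $Q_2$ at $f_K(p)$, go to $u$, and continue from $l_K(p)$ along $Q$. Then $p$ has neighbors in $Q_2$, namely the occurrences of $p$ to the left of $f_K(p)$, and each of them is a chord. The cure is to leave $p$ through its farthest neighbor along $c_0c_1\cdots$ instead of through $u$. For this we must show that the piece cut off has even length (Steps 6 and 7).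

**Step 5. Inner vertices of $R$ make no chords.**

**Claim 10.** No $r$ with $p<r<q$ has a neighbor in $V(C)\setminus V(Q)$ outside $V(R)$.

**Proof.** The neighbors of $r$ are $r^-$ and $r^+$, which are in $V(R)$; the members of $K(r)$, which are not in $C$ by Claim 9(2); and the occurrences of $r$. Suppose that $t\in V(C)\setminus V(Q)$ is an occurrence of $r$, say $t<a$ (the case $t>b$ is symmetric). If $r\ne p^+$, then $I(p)<I(r)$, so $a<t$, a contradiction. So $r=p^+$. Then $A(p)<I(r)\ni t$ and $a\in I(p)<A(r)$, so $A(p)<t<a<A(r)$, and $t,a\in B(pr)$. Let $b_2$ be the right end of the component of $C\cap L'$ containing $t$. Then $t\le b_2<a$, so the letter $b_2$ is in $B(pr)$ and its label is contained in $\{p,r\}$. Since $r\notin V(C)$ by Claim 9(2), $b_2$ is attached to $p$. As a right end attached to $p\in L$, it equals $\mathrm{first}(p)$. But $\mathrm{first}(p)$ is left of $B(pr)$ by (O), a contradiction. $\square$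

**Step 6. The other neighbors of $p$ on $C$ are even in number and sit in one component.** If $u\in K(p)$ (so $p\notin V(C)$), let $D(p)$ be the set of neighbors of $p$ in $V(C)\setminus V(Q)$ other than $u$ and $p^+$. If $u=p$, put $D(p)=\emptyset$. Define $D(q)$ symmetrically, with $w$ and $q^-$.

**Claim 11.** $|D(p)|$ is even. If $D(p)\ne\emptyset$, then there is a component $Q_2=c_1c_2\cdots c_k$ of $C\cap L'$, left of $Q$, with $k\ge2$, $k+1\le m$ and $D(p)\subseteq\{c_1,\dots,c_k,c_{k+1}\}$, and $c_{k+1}\in D(p)$ only if $c_{k+1}=p^-$. Symmetrically, $|D(q)|$ is even. If $D(q)\ne\emptyset$, then there is a component $c_{m-1},c_{m-2},\dots,c_{m-k'}$ of $C\cap L'$, right of $Q$, with $k'\ge2$, $m-k'-1\ge0$ and $D(q)\subseteq\{c_{m-1},\dots,c_{m-k'-1}\}$, and $c_{m-k'-1}\in D(q)$ only if it equals $q^+$.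

**Proof.** By symmetry we treat $p$, and we may assume $u\in K(p)$. So $a=l_K(p)\in A(p)$, $p\notin V(C)$ and $K(p)\cap V(C)=\{u\}$. Hence $D(p)$ consists of the occurrences of $p$ in $V(C)\setminus V(Q)$ and possibly $p^-$.

First, no occurrence $t$ of $p$ in $V(C)\setminus V(Q)$ is right of $b$. Suppose $t>b$. By (O), $A(p)<I(q)\ni b$ and $t\le\mathrm{last}(p)<A(p^+)$, so $b,t\in B(pp^+)$. So $w\in\{p,p^+\}$, and as $p\notin V(C)$, we get $w=p^+=q$. The left end $a_2$ of the component containing $t$ satisfies $b<a_2\le t$, so $a_2\in B(pq)$. It is attached to $q$, because $p\notin V(C)$. As a left end attached to $q\in L$, it is $\mathrm{last}(q)$. But $\mathrm{last}(q)$ is right of $B(pq)$, a contradiction.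

Case 1: some component $Q_2\ne Q$ of $C\cap L'$ contains an occurrence $t$ of $p$. Then $t<a$. Let $a_2,b_2$ be the left and right ends of $Q_2$, attached to $u_2,w_2$, with homes $p_2<q_2$ (Claim 9(1)). Then $\mathrm{first}(p)\le t\le b_2<a$. If $q_2<p$, then by Claim 9(4) either $b_2=\mathrm{first}(q_2)<\mathrm{first}(p)$ or $b_2\in A(q_2)<I(p)$; both give $b_2<\mathrm{first}(p)$, a contradiction. If $q_2>p$, then $b_2\in I(q_2)>A(p)\ni a$, a contradiction. So $q_2=p$. Since $p\notin V(C)$, we have $w_2\in K(p)\cap V(C)=\{u\}$, and $b_2=f_K(p)$ by Claim 9(4).

So every component other than $Q$ that contains an occurrence of $p$ has right end $f_K(p)$; thus $Q_2$ is the only one. The two $C$-neighbors of $u$ are $a$ and $b_2$, hence $c_1=b_2$. So $Q_2=c_1\cdots c_k$ with $c_k=a_2$, and $k\ge2$ since $a_2\ne b_2$. The $C$-neighbor $u_2$ of $a_2$ is not in $L'$, so it lies on $C\setminus Q$. Hence $u_2=c_{k+1}$ and $k+1\le m$. Since $p_2<q_2=p$, the vertex $p^-$ exists.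

Suppose first that $u_2\ne p^-$. Then $a_2<\mathrm{first}(p)$: either $p_2<p^-$ and $a_2\in I(p_2)<I(p)$, or $p_2=p^-$, $u_2\in K(p^-)$ and $a_2\in A(p^-)<I(p)$. So $Q_2$ contains exactly the occurrences of $p$ from $\mathrm{first}(p)$ up to the letter $[p]_1$ immediately preceding $f_K(p)$ in $A(p)$. By (P1) their parities alternate from $\pi(p)$ to $\pi(p)+1$, so their number is even. Moreover $p^-\notin V(C)$, by Claim 9(2) or 9(3) applied to $Q_2$. So $|D(p)|$ is even and $D(p)\subseteq\{c_1,\dots,c_k\}$.

Now suppose that $u_2=p^-$, so $p_2=p^-$. By Claim 9(3), $a_2=\mathrm{last}(p^-)$, which has parity $\pi(p^-)=\pi(p)+1$ and label $\{p^-\}$. By (P3), the first occurrence of $p$ to the right of $a_2$ has the same parity $\pi(p)+1$. The last occurrence of $p$ in $Q_2$ is the letter $[p]_1$ preceding $f_K(p)$, also of parity $\pi(p)+1$. By alternation, the number of occurrences of $p$ in $Q_2$ is odd. Together with $p^-=c_{k+1}\in D(p)$, the set $D(p)$ has even size.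

Case 2: no component other than $Q$ contains an occurrence of $p$. We show that $s:=p^-$, if it exists, is not in $V(C)$; then $D(p)=\emptyset$. Suppose $s\in V(C)$. Since $p$ is typed, $K(s)=\emptyset$ by (T); also $p\notin V(C)$. So the $C$-neighbors of $s$ are among $s^-$ and ends of components of $C\cap L'$ attached to $s$. The ends of $Q$ are not attached to $s$, since $u\notin L$, and $w=s$ would give $q=s<p$.

Suppose that a left end is attached to $s$. It is $\mathrm{last}(s)\in B(sp)$. Let $Q_3\ne Q$ be its component, with right end $b_3$ attached to $w_3$, with home $q_3>s$. If $q_3>p$, then $\mathrm{last}(s)<A(p)<b_3$, so $Q_3$ contains all of $A(p)$, including $a\in Q$, a contradiction. If $q_3=p$, then $w_3\in K(p)$ since $p\notin V(C)$, so $b_3=f_K(p)$ and $Q_3$ contains the first letter of $A(p)$. This letter is an occurrence of $p$, contrary to the assumption of Case 2.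

So only right ends are attached to $s$, and each of them equals $\mathrm{first}(s)$. As $s$ has two $C$-neighbors, they are $s^-$ and $\mathrm{first}(s)$. Let $Q_3$ be the component with right end $\mathrm{first}(s)$, whose home is $s$, and let its left end be attached to $u_3$ with home $p_3<s$. If $p_3<s^-$, then $s^-\notin V(C)$ by Claim 9(2). If $p_3=s^-$, then $u_3\ne s^-$ by Claim 8, so $s^-\notin V(C)$ by Claim 9(3). Either way we have a contradiction. $\square$

**Step 7. The pieces cut off have even length.** If $u\in K(p)$, let $i_p$ be the largest $i$ with $c_i\in D(p)\cup\{u\}$; if $u=p$, let $i_p=0$. If $w\in K(q)$, let $i_q$ be the smallest $i$ with $c_i\in D(q)\cup\{w\}$; if $w=q$, let $i_q=m$.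

**Claim 12.** $i_p$ and $m-i_q$ are even, and either $m=0$ (and $i_p=i_q=0$) or $i_p<i_q$.

**Proof.** If $m=0$, then $D(p)=D(q)=\emptyset$ by Claim 11, and $i_p=i_q=0$. Let $m\ge1$.

Order. If $D(p)=D(q)=\emptyset$, then $i_p=0<m=i_q$. If both are non-empty, then $c_1\cdots c_k$ and $c_{m-k'}\cdots c_{m-1}$ are distinct components of $C\cap L'$, one left and one right of $Q$. So they are disjoint and separated on the path by at least one vertex. Hence $i_p\le k+1\le m-k'-1\le i_q$. Equality throughout would put this one vertex in both $D(p)$ and $D(q)$ and give $p^-=c_{k+1}=q^+$, impossible as $p<q$. If only $D(p)\ne\emptyset$, then $i_p\le k+1\le m=i_q$. Equality would give $w=c_m=p^-\in L$, but $w\in L$ implies $w=q>p$. The remaining case is symmetric.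

Parity. If $D(p)=\emptyset$, then $i_p=0$. Let $D(p)\ne\emptyset$ and let $0=j_0<j_1<\dots<j_s=i_p$ be the indices of the members of $D(p)\cup\{u\}$, where $s=|D(p)|$. Recall $p\notin V(C)$. If $p^+\in V(C)$, then by Claim 9(2) $p^+=q$, and then by Claim 9(4) $q=w=c_m$, while $i_p<i_q\le m$. So the neighbors of $p$ among $c_0,\dots,c_{i_p}$ are exactly $c_{j_0},\dots,c_{j_s}$. If $j_{h+1}-j_h\ge2$, then $p\,c_{j_h}\cdots c_{j_{h+1}}\,p$ is a hole of length $j_{h+1}-j_h+2$ that meets $L'$ in a subset of $(C\cap L')\setminus Q$. By the minimality of $|C\cap L'|$, it is odd. So all differences $j_{h+1}-j_h$ are odd (a difference of $1$ is odd anyway), and $i_p\equiv s\equiv0\pmod2$ by Claim 11. Symmetrically, $m-i_q$ is even. $\square$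

**Step 8. The new hole.** Let $C^{**}$ be formed by $R$, the path $c_{i_p}\cdots c_{i_q}$, the edge $p\,c_{i_p}$ if $u\ne p$ (if $u=p$, then $c_{i_p}=c_0=p$), and the edge $q\,c_{i_q}$ if $w\ne q$ (if $w=q$, then $c_{i_q}=c_m=q$). By Claim 9, the interior vertices of $R$ are not in $C$, $p\in V(C)$ if and only if $u=p$, and $q\in V(C)$ if and only if $w=q$. For instance, $w\ne q$ means $w\in K(q)$, and then $q\notin V(C)$ by 9(4). Also, if $u=p$ and $w=q$, each lies on the path of the $c_i$ only as its own end. So the two paths meet only in the ends indicated, and $C^{**}$ is a cycle once its length is at least $3$. That length is $(i_q-i_p)+\rho$.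

The cycle $C^{**}$ has no chord. The paths $R$ and $c_{i_p}\cdots c_{i_q}$ are induced. An interior vertex of $R$ has, by Claim 10, no neighbor among the $c_i$ outside $V(R)$. If $u\ne p$, the neighbors of $p$ among the $c_i$ are in $D(p)\cup\{u\}$, so have index at most $i_p$, or equal $p^+$; and $p^+\in V(C)$ only if $p^+=q=w$, in which case $pp^+$ is an edge of $R$. If $u=p$, then $p=c_0$, and its only neighbor on the induced path $c_0\cdots c_{i_q}$ is $c_1$. Symmetrically for $q$. If $p\sim q$, then $pq$ is an edge of $R$.

The length of $C^{**}$ is at least $4$. We distinguish cases.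

* $m=0$. Then $u=w$. Here $u=p$ would force $p=w\in\{q\}\cup K(q)$, impossible because $p\ne q$ and $p\in L$; likewise $w\ne q$. So $p$ and $q$ are both typed, $p\not\sim q$ by (T), $d_L(p,q)\ge2$ and $\rho\ge4$.
* $m\ge1$, $u\ne p$, $w\ne q$. Again $p,q$ are typed, so $d_L(p,q)\ge2$ and $\rho\ge4$.
* $u=p$, $w=q$. By Claim 8, $p\not\sim q$, so $d_L(p,q)\ge2$. Also $i_q-i_p=m\ge2$, since $c_0=p$ and $c_m=q$ are distinct and non-adjacent.
* $u=p$, $w\in K(q)$. Then $m\ge1$, since $m=0$ was shown to imply $u\ne p$. The length is $i_q+d_L(p,q)+1\ge3$, as $i_q>i_p=0$. Suppose it is $3$. Then $p=q^-$ and $i_q=1$, so $c_1$ is adjacent to $p=c_0$ and $c_1\in D(q)\cup\{w\}$. If $c_1=w$, then $w$ lies in a higher layer, so $w\in K(p)$, and the adjacent vertices $p,q$ are both typed, contradicting (T). If $c_1=q^+$, then $c_1\not\sim q^-=p$, a contradiction. Otherwise, by Claim 11, $c_1\in D(q)$ lies in a component right of $b\in A(q)$. Since $c_1$ is adjacent to $p$, it is an occurrence of $p$; but all occurrences of $p$ are left of $A(q)$ by (O), a contradiction.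
* $u\in K(p)$, $w=q$. This is symmetric to the previous case.

So $C^{**}$ is a hole. By Claim 12 and (1),
$$|C^{**}|=(i_q-i_p)+\rho\equiv m+\lambda=|C|\equiv0\pmod2 .$$
But $C^{**}\cap L'\subseteq(C\cap L')\setminus Q$, contradicting the minimality of $|C\cap L'|$. Hence $G_{n+1}$ has no even hole. With Lemma 7 this proves (a). $\square$

## 8. Triangles with one strong edge, and the proof of (d)

**Step 1. Sorting the triangles.** By Lemma 5 every triangle consists of its lowest vertex $c$ and two vertices of $K(c)$. So it is of exactly one of two kinds.

* Kind I: $\{c\}\cup e(c)$. The edge $e(c)$ is strong by (∗). The other two edges are weak, with lower end $c$.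
* Kind II: $\{c,x(c),y\}$ with $c$ of type 3 and $y\in e(c)$. The edge $c\,x(c)$ is strong. The edges $cy$ and $x(c)y$ are weak, since $y\in e(c)=e(x(c))$ by (∗), and $y$ is the upper end of both. Call $y$ the *hub* of the triangle.

In particular each triangle has exactly one strong edge. In the $K_4$ on $\{c,z,p,v\}$ of Section 4, the triangles $\{c,p,v\}$ and $\{z,p,v\}$ are of kind I with common strong edge $pv$, and $\{c,z,p\}$, $\{c,z,v\}$ are of kind II with common strong edge $cz$ and hubs $p$ and $v$.

**Step 2. A weak edge rarely lies in a second triangle.** This is where keeping the pair $e(\cdot)$ together pays off.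

**Lemma 13.** Let $yz$ be a weak edge with lower end $z$, and $e(z)=\{y,y'\}$. Every common neighbor $d\ne y'$ of $y$ and $z$ is adjacent to $y'$.

**Proof.** Consider the triangle $\{d,y,z\}$. If it is of kind I, $\{c\}\cup e(c)$, then its weak edges have lower end $c$, so $z=c$ and $d=y'$, which is excluded. If it is of kind II, $\{c,x(c),h\}$, then its weak edges have upper end $h$, so $h=y$ and $\{z,d\}=\{c,x(c)\}$. Since $e(c)=e(x(c))$, we have $e(d)=e(z)\ni y'$, so $d$ is adjacent to $y'$. $\square$

**Step 3. The triangles of a 2-connected 2-forest hang together along edges.** We use Dirac's theorem: every non-empty chordal graph has a *simplicial* vertex, that is, one whose neighbors form a clique.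

**Lemma 14.** Let $B$ be a 2-connected $K_4$-free chordal graph on at least $3$ vertices. Every vertex and edge of $B$ lies in a triangle of $B$, and any two triangles of $B$ are joined by a chain of triangles of $B$ in which consecutive ones share an edge.

**Proof.** Induction on $|B|$. If $|B|=3$, then $B$ is a triangle. Let $|B|>3$ and let $v$ be a simplicial vertex. Its degree is at least $2$ by 2-connectivity and at most $2$ because $B$ is $K_4$-free. The graph $B-v$ is connected, and it has no cutvertex. Indeed, if $z$ were one, the non-empty set of neighbors of $v$ other than $z$ would be a clique, so would lie in one component of $B-v-z$, and $B-z$ would be disconnected. So $B-v$ is 2-connected, chordal and $K_4$-free on at least $3$ vertices, and the statement holds for it. The only triangle of $B$ containing $v$ is $\{v\}\cup N_B(v)$. It covers $v$ and both edges at $v$, and it shares the edge $N_B(v)$ with a triangle of $B-v$. So the statement holds for $B$. $\square$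

**Step 4. How triangles of $B$ can share edges.** From now on $B$ is a 2-connected $K_4$-free chordal induced subgraph of $G_n$ on at least three vertices. Call an edge of a triangle of $B$ *shared* if it lies in another triangle of $B$. Note that strong or weak is a property of the edge, not of the triangle.

**Claim 15.**

* (1) A weak edge of a kind I triangle of $B$ is not shared.
* (2) Two distinct kind II triangles of $B$ do not have the same strong edge. If they share an edge, then they share a weak edge and have the same hub.
* (3) If a kind I triangle shares an edge with another triangle of $B$, that edge is the strong edge of both.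

**Proof.** (1) Let the triangle be $\{c,y,y'\}$ with $e(c)=\{y,y'\}$. If $d\in V(B)$, $d\ne y'$, is a common neighbor of $c$ and $y$, then $d\sim y'$ by Lemma 13, and $\{c,y,y',d\}$ is a $K_4$ in $B$, a contradiction. The edge $cy'$ is treated in the same way.

(2) The strong edge of a kind II triangle has the form $c\,x(c)$ with lower end $c$, so it determines $c$. The third vertices of two distinct such triangles with this strong edge would be the two adjacent elements of $e(c)$, both adjacent to $c$ and to $x(c)$. This is a $K_4$ in $B$, a contradiction. So an edge shared by two distinct kind II triangles is weak; its upper end is the hub of both.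

(3) By (1) the shared edge is strong, and each triangle has exactly one strong edge. $\square$

**Step 5. $B$ without kind II triangles.** By Claim 15(3) and Lemma 14, all triangles of $B$ have the same strong edge $yy'$. Every vertex and every edge of $B$ lies in a triangle, so $B$ consists of this edge together with a non-empty set of common neighbors of $y$ and $y'$, pairwise non-adjacent since $B$ is $K_4$-free. This is a cone with hub $y$ over a star with center $y'$, hence a tufted cone.

**Step 6. $B$ with a kind II triangle: finding the cone.** Consider a chain (as in Lemma 14) joining two kind II triangles. A non-empty maximal run of kind I triangles in it, together with the two neighboring kind II triangles, all have the same strong edge by Claim 15(3). So by Claim 15(2) these two kind II triangles coincide, and the run can be removed. Hence any two kind II triangles of $B$ are joined by a chain of kind II triangles, and by Claim 15(2) all kind II triangles of $B$ have the same hub $y$.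

Let $W$ be the set of vertices other than $y$ in kind II triangles of $B$. All of them are adjacent to $y$. The graph $B[W]$ is chordal, and it is triangle-free because $B$ is $K_4$-free, so it is a forest. Each kind II triangle contributes an edge of $B[W]$. Consecutive distinct kind II triangles in a chain share a weak edge, hence a vertex of $W$. So $B[W]$ is connected and has an edge. Thus $F:=B[W]$ is a tree with at least one edge, and $B[W\cup\{y\}]=\mathrm{cone}(F)$.

**Step 7. The remaining vertices are tufts.** Take any kind I triangle of $B$, and a chain from it to a kind II triangle. By Claim 15(3), all kind I triangles before the first kind II triangle of the chain have the same strong edge $f$ as that kind II triangle. The strong edge of a kind II triangle is opposite its hub, so $f\subseteq W$ is an edge of $F$. So our kind I triangle has the form $\{d\}\cup f$ with $f=e(d)$. Here $d\ne y$, since $\{y\}\cup f$ is of kind II. Also $d\notin W$, since otherwise $d\sim y$ and $\{d,y\}\cup f$ would be a $K_4$ in $B$.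

Now let $d\in V(B)\setminus(W\cup\{y\})$. Then $d$ lies only in kind I triangles. In each of them $d$ is the vertex outside the strong edge, because the strong edge is contained in $W$; so each of them is $\{d\}\cup e(d)$. By Lemma 14, $d$ lies in a triangle and so does every edge at $d$. Hence $d$ has exactly the two neighbors $e(d)$ in $B$, and these are the ends of an edge of $F$. In particular such vertices $d$ are pairwise non-adjacent. Thus $B$ is a tufted cone.

This proves (d) and completes the proof of Theorem 2, and with it, by Section 2, Theorem 1 and Corollary 3: the conjecture fails for every $t\ge5$ with $H=P_8^2$. $\blacksquare$
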